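\title{Uncountably many boundary points of the Lagrange and Markov spectra just below Freiman's gap}

\begin{abstract}
By Freiman's theorem, the Lagrange spectrum $L$ and the Markov spectrum $M$ contain the half-line $[c_F,\infty)$, and $M$ misses the interval $(\nu_F,c_F)$, where $\nu_F=4.527829538\ldots$ and $c_F=4.527829566\ldots$. We prove that $\partial L\cap\partial M\cap[4.52,\nu_F]$ has the cardinality of the continuum. More precisely, in every left neighborhood of $\nu_F$ the set $\partial L\cap\partial M$ contains a perfect compact set of positive Hausdorff dimension, which lies in the closure of a set of points of $L$ that are left endpoints of gaps of $M$. The proof writes the elements of $M$ near $\nu_F$ as $\nu_F-\alpha-\beta$, where $\alpha$ and $\beta$ range over two sets with gaps along two geometric progressions of scales, and uses the multiplicative independence of the two ratios to line the gaps up infinitely often.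
\end{abstract}

\section{Introduction}\label{sec:intro}

For an irrational number $\xi$ let
\[
\ell(\xi)=\sup\Bigl\{c>0:\ \Bigl|\xi-\frac pq\Bigr|<\frac1{cq^2}\ \text{has infinitely many solutions }\frac pq\in\mathbb Q\Bigr\}.
\]
This number measures how well $\xi$ is approximated by rationals infinitely often. The \emph{Lagrange spectrum} $L$ is the set of finite values $\ell(\xi)$. The \emph{Markov spectrum} $M$ is the set of finite values of
\[
\sup_{(p,q)\in\mathbb Z^2\setminus\{(0,0)\}}\frac1{|f(p,q)|},
\]
where $f(X,Y)=AX^2+BXY+CY^2$ runs over the real indefinite forms with $B^2-4AC=1$; it records how far such a form can stay from $0$ on the nonzero integer points. One has $L\subset M\subset\mathbb R^+$.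

Both spectra are described by one function on sequences. For a bi-infinite sequence $a=(a_n)_{n\in\mathbb Z}$ of positive integers put
\[
\lambda_n(a)=a_n+[0;a_{n+1},a_{n+2},\dots]+[0;a_{n-1},a_{n-2},\dots],\qquad m(a)=\sup_n\lambda_n(a).
\]
By the classical results of Markov and Perron \cite[Ch.~1]{CF}, $M$ is the set of finite values $m(a)$, and
\begin{equation}\label{eq:perron}
\ell([a_0;a_1,a_2,\dots])=\limsup_{n\to\infty}\bigl(a_n+[0;a_{n+1},a_{n+2},\dots]+[0;a_{n-1},\dots,a_1]\bigr).
\end{equation}
For the constant sequence with digit $c$, the number $s=[0;c,c,\dots]$ solves $s^2+cs=1$, so every $\lambda_n$ equals $c+2s=\sqrt{c^2+4}$. Thus $\sqrt5,\sqrt8,\sqrt{13},\sqrt{20}$ lie in $L$ and in $M$. Since $\sqrt{20}<4.52$, while a digit $5$ forces $\lambda_n>5$, the part of the spectra studied here involves exactly the digits $1,2,3,4$.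

By Freiman's theorem, $[c_F,\infty)\subset L\subset M$ and $(\nu_F,c_F)\cap M=\varnothing$, where $c_F=4.527829566\ldots$ (Freiman's constant) and $\nu_F=4.527829538\ldots\in M$ are explicit algebraic numbers. Write $\partial X$ for the boundary of $X$ in $\mathbb R$. To the right of $\nu_F$ the only boundary point of $L$ or $M$ is $c_F$. Coming down from infinity, the first place where the boundary can be complicated is therefore immediately to the left of $\nu_F$. This leads to the question of Erazo, Jeffreys and Moreira \cite{EJM}: what is the structure of $\partial L\cap[4.52,\nu_F]$ and $\partial M\cap[4.52,\nu_F]$, and are these sets uncountable?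

One could guess either way. Just above the gap, sums of two continued fractions are plentiful enough to fill a half-line, so just below it the spectra might consist of intervals separated by a sequence of gaps, with a countable boundary. On the other hand, a value within $10^{-8}$ of $\nu_F$ leaves very little freedom in the two continued fractions, and rigid sets of continued fractions have gaps at all scales. The second effect wins.

\begin{theorem}\label{thm:card}
The set $\partial L\cap\partial M\cap[4.52,\nu_F]$ has the cardinality of the continuum. Hence $\partial L\cap[4.52,\nu_F]$ and $\partial M\cap[4.52,\nu_F]$ are both uncountable.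
\end{theorem}

We call $e\in M$ a \emph{left endpoint of a gap of $M$} if $(e,e+\varepsilon)\cap M=\varnothing$ for some $\varepsilon>0$. A bar denotes a periodically repeated block, and a compact set is \emph{perfect} if it has no isolated point.

\begin{theorem}\label{thm:strong}
\begin{enumerate}
\item[(i)] $\nu_F=4+[0;3,1,3,1,2,1,1,3,3,\overline{3,1,3,1,2,1}]+[0;3,1,3,1,3,4,4,4,\overline{3,2,3,4,4,4}]$.
\item[(ii)] For every $r>0$, the set $\partial L\cap\partial M\cap[\nu_F-r,\nu_F]$ contains a nonempty perfect compact set of positive Hausdorff dimension. This set lies in the closure of a set of points of $L$ each of which is the left endpoint of a gap of $M$.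
\end{enumerate}
\end{theorem}

A point of $L$ that is a left endpoint of a gap of $M$ lies in $\partial L\cap\partial M$, because $L\subset M$. There are only countably many such points, since they carry pairwise disjoint open intervals. To obtain uncountably many boundary points one has to produce gaps that accumulate on an uncountable set, so gaps must be found near gaps near gaps, at all scales. Section~\ref{sec:toy} shows on a toy example how this is done and how the rest of the paper supplies the ingredients.

\section{Gaps in a sum of two sets}\label{sec:toy}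

The value $\lambda_n(a)$ is a digit plus two continued fractions, so near a given point $M$ is contained in a sum of two sets. A gap of one summand need not survive in the sum: if $\mathcal A=[0,1]\cup\{2\}$ and $\mathcal B=[0,1]$, then $\mathcal A+\mathcal B=[0,3]$. It survives if the other summand has a gap at the right scale.

\begin{example}\label{ex:toy}
Let $\mathcal A,\mathcal B\subset[0,\infty)$ with $0\in\mathcal B$ and $2\in\mathcal A$. Suppose that $\mathcal A$ misses $(1,2)$ and $\mathcal B$ misses $(\frac12,4]$. Let $\alpha\in\mathcal A$, $\beta\in\mathcal B$ with $\frac32<\alpha+\beta\le4$. If $\alpha<2$, then $0\le\alpha\le1$, hence $\frac12<\beta\le4$, which is excluded. So $\alpha\ge2$. This has two consequences. First, $\mathcal A+\mathcal B$ contains $2$ and misses $(\frac32,2)$. Second, in the window $(\frac32,4]$ only the part of $\mathcal A$ in $[2,\infty)$ contributes, so the point $2$ can serve as a new origin. Suppose for instance that $2.02\in\mathcal A$, that $\mathcal A$ misses $(2.01,2.02)$ and that $\mathcal B$ misses $(0.005,0.04]$. If $2.015<\alpha+\beta\le2.04$,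 then $\alpha\ge2$ by the first step, and $\alpha\le 2.01$ would give $0.005<\beta\le0.04$. So $\alpha\ge2.02$, the sum has a gap ending at $2.02$, and the argument can start again there. The second step cannot be made without the first: if $\mathcal B$ had points near $1.5$, they could combine with points of $\mathcal A$ near $0.5$ and fill the small gap.
\end{example}

In the first step the new origin lies at distance $\Delta=2$ from the old one, the gap of $\mathcal A$ has length $\Delta^-=1$, and the gap of $\mathcal B$ contains $[\Delta^-,2\Delta]$ with some room on the left. Covering up to $\Delta$ would already give a gap in the sum; covering up to $2\Delta$ reserves a window of length $\Delta$ beyond the new origin, in which all later steps take place. If each origin has two successors, the origins form a binary tree and their limits form a Cantor set in the boundary of the sum.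

The proof realizes this picture, reflected by $s\mapsto\nu_F-s$, so that right endpoints of gaps of the sum become left endpoints of gaps of $M$. It has five parts.
\begin{enumerate}
\item Every element of $M$ in a window $J$ of length $10^{-8}$ around $\nu_F$ comes from a digit $4$ whose surroundings are forced for nine digits on one side and eight on the other. It has the form $\nu_F-\alpha(t)-\beta(x)$, where $t$ and $x$ are the continued fractions beyond the forced part and $\alpha(t),\beta(x)\ge0$ (Sections~\ref{sec:tails} and \ref{sec:window}).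
\item The possible $x$ have gaps accumulating at their maximum along a geometric progression of scales; the possible $t$ have gaps accumulating in the same way at each point $t_w$ of a family indexed by words $w$ in two blocks $U,V$ (Section~\ref{sec:gaps}).
\item The numbers $\nu_F-\alpha(t_w)$ belong to $L$ (Section~\ref{sec:L}).
\item The ratios of the two progressions are squares of units in different quadratic fields, so the gaps line up as in Example~\ref{ex:toy} with bounded waiting time, uniformly in $w$ (Section~\ref{sec:match}).
\item The tree is built in Section~\ref{sec:tree}, and the bounded waiting time gives positive dimension in Section~\ref{sec:dim}.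
\end{enumerate}
Freiman's theorem is used only in Corollary~\ref{cor:nu}, to identify the number that we construct with $\nu_F$.

\section{Continued fractions}\label{sec:cf}

\subsection*{Words and M\"obius maps}
For a digit $c\ge1$ let $T_c(s)=1/(c+s)$, and for a word $u=c_1\cdots c_n$ let $T_u=T_{c_1}\circ\dots\circ T_{c_n}$, so that $T_u(s)=[0;c_1,\dots,c_{n-1},c_n+s]$ and $T_{uv}=T_u\circ T_v$; for the empty word, $T_\varnothing$ is the identity. We have
\[
T_u(s)=\frac{P+P's}{Q+Q's},
\]
where $P/Q$ and $P'/Q'$ are the last two convergents of $[0;c_1,\dots,c_n]$, so that $0\le Q'\le Q$, $0\le P\le Q$, $Q\ge n$ and $P'Q-PQ'=(-1)^n$. We write $Q=Q(u)$. The determinant relation gives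
\begin{equation}\label{eq:mob}
T_u(s)-T_u(s')=(-1)^n\,\frac{s-s'}{(Q+Q's)(Q+Q's')},\qquad |T_u'(s)|=\frac1{(Q+Q's)^2}.
\end{equation}
So $T_u$ is increasing on $[0,1]$ for $n$ even and decreasing for $n$ odd, and for $s,s'\in[0,1]$ the denominator in the first formula lies between $Q^2$ and $4Q^2$. Substituting $T_v(0)=P(v)/Q(v)$ into $T_u$ gives $Q(uv)=Q(u)Q(v)+Q'(u)P(v)$, hence
\begin{equation}\label{eq:Q}
Q(u)Q(v)\le Q(uv)\le2Q(u)Q(v).
\end{equation}
We use two consequences throughout. If an irrational $t$ lies in $T_u((0,1))$, its expansion is $u$ followed by the expansion of $T_u^{-1}(t)$. And if two expansions $[0;b_1,b_2,\dots]$ and $[0;b_1',b_2',\dots]$ differ first at index $i$, the one with the larger $i$th digit is the smaller number for $i$ odd and the larger number for $i$ even; we call this the \emph{comparison rule}.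

The words that matter are
\[
U=313121,\quad V=313111,\quad S=323444,\quad R=313121133,\quad W=31313444 .
\]
The recursion for convergents gives
\[
T_U(s)=\frac{19+14s}{72+53s},\qquad T_V(s)=\frac{14+9s}{53+34s},\qquad T_S(s)=\frac{538+127s}{1847+436s},
\]
\[
T_R(s)=\frac{118}{447}+\frac1{447(1466+447s)},\qquad T_W(s)=\frac{343}{1300}-\frac1{1300(5507+1300s)}.
\]
The positive fixed points of $T_U$ and $T_S$ solve $53s^2+58s-19=0$ and $218s^2+860s-269=0$:
\begin{align*}
t_*&=[0;\overline U]=\frac{-58+\sqrt{7392}}{106}=0.2639315192\ldots,\\
x_*&=[0;\overline S]=\frac{-860+\sqrt{974168}}{436}=0.2912832417\ldots.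
\end{align*}

\subsection*{Compactness}
By \eqref{eq:mob}, two expansions that agree in the first $n$ digits differ by at most $n^{-2}$. Hence $\lambda_0$ is continuous on the compact space $\{1,\dots,D\}^{\mathbb Z}$. Let $\sigma$ be the shift, $(\sigma a)_n=a_{n+1}$, so that $\lambda_n(a)=\lambda_0(\sigma^na)$.

\begin{lemma}\label{lem:compact}
\begin{enumerate}
\item[(a)] Every $m\in M$ equals $m(a)=\lambda_0(a)$ for some $a$.
\item[(b)] Let $b=b_1b_2\cdots$ have bounded digits, and extend it to the left by $1$'s. Then $\ell([0;b_1,b_2,\dots])$ is the maximum of $\lambda_0(b')$ over all limits $b'=\lim\sigma^{n_i}b$ with $n_i\to\infty$.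
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $m=m(\tilde a)$. The digits of $\tilde a$ are at most $m$. Choose $n_i$ with $\lambda_{n_i}(\tilde a)\to m$ and, by compactness, with $\sigma^{n_i}\tilde a$ converging to some $a$. Then $\lambda_0(a)=m$ and $\lambda_n(a)=\lim\lambda_{n_i+n}(\tilde a)\le m$ for all $n$.

(b) The $n$th term in \eqref{eq:perron} differs from $\lambda_n(b)$ by at most $(n-1)^{-2}$, so $\ell=\limsup\lambda_n(b)$. Every limit $b'$ has $\lambda_0(b')=\lim\lambda_{n_i}(b)\le\ell$, and a convergent subsequence of shifts along which $\lambda_{n_i}(b)\to\ell$ gives equality.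
\end{proof}

\subsection*{Tails}
Fix a sequence $a$, a position $n$ and a direction $\epsilon=\pm1$, and put $b_i=a_{n+\epsilon i}$. The number $[0;b_1,b_2,\dots]$ is a \emph{tail} of $a$. It is a \emph{$u$-tail} if $b_1b_2\cdots$ begins with the word $u$, and it is \emph{preceded by} $b_0$, or by the word $b_{-1}b_0$, and so on. Thus $\lambda_n(a)$ is $a_n$ plus the two tails preceded by the digit in position $n$. All statements about tails are symmetric under reversal of $a$. Put
\[
\theta=4.52782954,\qquad \tau=\theta-4,\qquad J=(4.52782953,\ \theta),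
\]
and call $a$ \emph{admissible} if $\lambda_n(a)\le\theta$ for all $n$. Note that $\nu_F<\theta<c_F$. By Lemma~\ref{lem:compact}(a), every element of $M\cap J$ is $\lambda_0(a)$ for an admissible $a$. Each decimal bound below is the value of a displayed monotone function at a displayed endpoint, rounded in the safe direction.

\section{Tails of admissible sequences}\label{sec:tails}

The constraint $\lambda_n\le\theta$ forbids certain words; forbidding them sharpens the bounds on tails, which forbids further words. We first isolate the bounds that depend on two simple rules only, because Section~\ref{sec:L} needs them for sequences not yet known to be admissible. Call a sequence \emph{tame} if its digits are at most $4$ and no $4$ is adjacent to a $1$ or a $2$.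

\begin{lemma}\label{lem:tame}
Admissible sequences are tame. In a tame sequence every $u$-tail lies between the bounds
\[
\begin{array}{c|ccccccc}
u&4&44&3&31&32&2&1\\ \hline
\text{lower}&0.23204&0.236055&0.26375&0.26375&0.2905&0.3582&0.558\\
\text{upper}&0.2363&0.236293&0.30942&0.28107&0.2978&0.4418&0.7914
\end{array}
\]
\end{lemma}

\begin{proof}
A digit $\ge5$ gives $\lambda>5$. If all digits are at most $4$, the comparison rule places every tail between $[0;\overline{4,1}]=\frac{\sqrt2-1}2>0.2071$ and $[0;\overline{1,4}]=2\sqrt2-2<0.8285$. At a $4$ adjacent to $1$ or $2$ we get $\lambda\ge4+\frac1{2.8285}+0.2071>4.56>\theta$. So admissible sequences are tame.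

Now let the sequence be tame. A tail preceded by $4$ begins with $3$ or $4$, so it is at most $\frac1{3.2071}<0.3119$, and $4$-tails are at least $\frac1{4.3119}>0.2319$. The other tails are at least $\frac1{3.8285}>0.2611$. A $1$-tail is $\frac1{1+s}$ with $s$ not a $4$-tail, so it is at most $\frac1{1.2611}<0.793$, and this bounds all tails. Repeating the last two steps, tails other than $4$-tails are at least $\frac1{3.793}>0.2636$, all tails are at most $\frac1{1.2636}<0.7914$, and tails other than $4$-tails are at least $\frac1{3.7914}>0.26375$. All tails exceed $0.2319$, so $3$-tails, and with them all tails preceded by $4$, are at most $\frac1{3.2319}<0.30942$. Hence $4$-tails are at least $\frac1{4.30942}>0.23204$; this bounds all tails from below, so $4$-tails are at most $\frac1{4.23204}<0.236293<0.2363$, and $44$-tails are at least $\frac1{4.2363}>0.236055$. A $2$-tail is $\frac1{2+s}$ with $s$ not a $4$-tail, so it lies between $\frac1{2.7914}>0.3582$ and $\frac1{2.26375}<0.4418$. Finally $1$-tails are at least $\frac1{1.7914}>0.558$, $31$-tails are at most $\frac1{3.558}<0.28107$,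 and $32$-tails lie between $\frac1{3.4418}>0.2905$ and $\frac1{3.3582}<0.2978$.
\end{proof}

A digit $3$ can produce a value near $\theta$ only if both of its tails are large, that is, if it is the center of $31313$.

\begin{lemma}\label{lem:small}
Let $a$ be tame.
\begin{enumerate}
\item[(a)] If $a_n\le2$, or $a_n=3$ has a neighbor different from $1$, then $\lambda_n<4.24$.
\item[(b)] If $a_n=3$, both neighbors are $1$, and on one side the digit after the $1$ is $1$ or $2$, then $\lambda_n<4.5277$.
\item[(c)] In the remaining case with $a_n=3$, the digit $a_n$ is the center of a word $31313$, and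
$\lambda_n=5-\frac1{4+z}-\frac1{4+z'}$, where $z,z'$ are the tails that continue this word on the two sides. If $z\le0.23454$ and $z'\le0.236293$, then $\lambda_n<4.5278$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The bounds are $2+2(0.7914)<4$ and $3+0.4418+0.7914<4.24$. (b) The tail on that side is $\frac1{1+s}$ with $s\ge0.3582$, so $\lambda_n\le3+\frac1{1.3582}+0.7914<4.5277$. (c) The digit after each $1$ is not $1$, $2$ or $4$, so it is $3$, and $T_{13}(z)=\frac{3+z}{4+z}=1-\frac1{4+z}$. The last bound is $5-\frac1{4.23454}-\frac1{4.236293}<4.5278$.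
\end{proof}

\begin{lemma}\label{lem:forb}
Let $a$ be admissible.
\begin{enumerate}
\item[(a)] The words $334$, $433$, $434$ do not occur. So a $3$-tail preceded by $4$ is a $31$-tail or a $32$-tail.
\item[(b)] The word $31313$ occurs only inside $4313134$. Every $31313$-tail lies in $[0.2638459,\,0.2638468]$. If $z=\frac1{4+x}$ is a tail preceded by $31313$, then either $x$ is a $4$-tail and $z\in[0.236055,\,0.236293]$, or $x\in[0.26375,\,0.26399]$ and $z\in[0.234522,\,0.2345354]$.
\item[(c)] If $\lambda_n(a)\ge4.5278$, then $a_n=4$.
\end{enumerate}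
\end{lemma}

\begin{proof}
(a) A $4$ whose tail on one side is a $33$-tail or a $34$-tail has $\lambda\ge4+\frac1{3.30942}+0.23204>4.534$.

(b) Let $z,z'$ continue a word $31313$ as in Lemma~\ref{lem:small}(c). If $z$ is not a $4$-tail, the central $3$ has $\lambda\ge5-\frac1{4.26375}-\frac1{4.23204}>4.529$, which is impossible; by symmetry both $z$ and $z'$ are $4$-tails. The decreasing function
\begin{equation}\label{eq:31313}
T_{31313}(s)=\frac{19+5s}{72+19s}=\frac5{19}+\frac1{19(72+19s)}
\end{equation}
maps $[0.23204,0.2363]$ into $[0.2638459,0.2638468]$. The $4$ with which $z$ begins has the two tails $x$ and $T_{31313}(z')$, so $x\le\tau-0.2638459=0.26398364$. If $x$ is a $4$-tail, $z$ is a $44$-tail. Otherwise $x\in[0.26375,0.26399]$, and $\frac1{4.26399}>0.234522$, $\frac1{4.26375}<0.2345354$.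

(c) By Lemma~\ref{lem:small} only the center of a word $31313$ remains to be excluded. If both $z,z'\ge0.236055$, then $\lambda_n\ge5-\frac2{4.236055}>4.52786>\theta$. So by (b) one of $z,z'$ is at most $0.2345354$ and the other at most $0.236293$, and Lemma~\ref{lem:small}(c) gives $\lambda_n<4.5278$.
\end{proof}

How small can a tail be if it does not begin with $4$? By the comparison rule it wants large digits in odd places and small digits in even places. It begins $3,1,3,1$, since $4$ cannot follow $1$; the next digit would be $3$, but $31313$ is available only after a $4$. So it continues $2,1$ and faces the same problem again. This is where $U$ and $t_*$ come from.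

\begin{lemma}\label{lem:P}
Let $t=[0;b_1,b_2,\dots]$ be a tail of an admissible sequence with $b_1\ne4$, and assume that $b_0\ne4$ or $b_1\cdots b_5\ne31313$. Then $t\ge t_*$. Consequently every tail of an admissible sequence is at most $\frac1{1+t_*}$.
\end{lemma}

\begin{proof}
If $b_0\ne4$, then $b_1\cdots b_5\ne31313$ by Lemma~\ref{lem:forb}(b), so this holds in both cases. Suppose $t<t_*$ and let $i$ be the first index at which $b$ differs from $UUU\cdots$. Then $b_i$ is the larger digit if $i$ is odd and the smaller digit if $i$ is even. Suppose $i\le6$. Even $i$ is impossible because the even digits of $U$ are $1$. For $i=1$ we would have $b_1=4$, against the hypothesis; for $i=3$ we would have $b_2b_3=14$; for $i=5$ we would have $b_1\cdots b_5=31313$ or $b_4b_5=14$. So $i>6$ and $t=T_U(t')$, where $t'<t_*$ is a tail preceded by $1$, hence not a $4$-tail. The tail $t'$ satisfies the hypotheses and has first difference at $i-6$. After finitely many steps this is a contradiction. For the last claim, a $1$-tail is $\frac1{1+s}$ with $s$ preceded by $1$ and not a $4$-tail, so $s\ge t_*$;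 all other tails are at most $0.4418$.
\end{proof}

\section{The values in the window $J$}\label{sec:window}

By Lemma~\ref{lem:forb}(c), a value in $J$ is attained at a digit $4$, and the two tails there must add up to $\tau$ within $10^{-8}$. The neighbors of the $4$ are $3$ or $4$, and a neighbor $4$ is followed by $3$ or $4$. We show that only the pattern $343$ survives, and there the surroundings are forced: since $2t_*>\tau$, one tail must be smaller than $t_*$, hence a $31313$-tail, and this pins the other tail to an interval of length $10^{-6}$.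

Let $\mathcal T$ be the set of tails of admissible sequences with $b_0\ne4$ and $b_1\ne4$, so that $t\ge t_*$ for $t\in\mathcal T$. Let $\mathcal X$ be the set of tails of admissible sequences preceded by $444$. Put
\[
\nu=4+T_R(t_*)+T_W(x_*)=4+0.26398351526\ldots+0.26384602315\ldots=4.5278295384\ldots\in J,
\]
which is the right side of Theorem~\ref{thm:strong}(i), and for $t,x\in[0,1]$ put
\[
\alpha(t)=T_R(t_*)-T_R(t),\qquad \beta(x)=T_W(x_*)-T_W(x).
\]
Since $R$ has odd and $W$ has even length, $\alpha$ is increasing with $\alpha(t_*)=0$ and $\beta$ is decreasing with $\beta(x_*)=0$.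

\begin{proposition}\label{prop:A}
If $a$ is admissible and $\lambda_0(a)\in J$, then there are $t\in\mathcal T$ and $x\in\mathcal X$ with
\[
\lambda_0(a)=4+T_R(t)+T_W(x)=\nu-\alpha(t)-\beta(x).
\]
\end{proposition}

We first dispose of the $4$'s that have a neighbor $4$.

\begin{lemma}\label{lem:444}
In an admissible sequence, a $3$-tail $A$ preceded by $444$ is a $31$-tail or a $323$-tail, and the value of $\lambda$ at the $4$ preceding $A$ is at most $4.52759$.
\end{lemma}

\begin{proof}
The value is $4+A+y$ with $y$ a $44$-tail, so $A\le\tau-0.236055<0.29178$. If $A$ is a $31$-tail, the value is at most $4+0.28107+0.236293<4.52$. Otherwise, by Lemma~\ref{lem:forb}(a), $A=T_{32}(s)=\frac{2+s}{7+3s}$, which increases in $s$. If $s\ge0.3582$, then $A\ge0.29205$, which is too large. So $s$ is neither a $1$-tail nor a $2$-tail, and it is not a $4$-tail since it follows a $2$. Thus $s$ is a $3$-tail, $s\le0.30942$, and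
\begin{equation}\label{eq:323}
\text{every $323$-tail is at most } T_{32}(0.30942)<0.29129 .
\end{equation}
The value is at most $4+0.29129+0.236293<4.52759$.
\end{proof}

\begin{lemma}\label{lem:3443}
In an admissible sequence, the value of $\lambda$ at a $4$ in a word $3443$ is less than $4.527829$.
\end{lemma}

\begin{proof}
Let $A$ and $B$ be the $3$-tails that leave the block $44$ on the two sides, $A$ being preceded by the $4$ in question. The value is $\lambda=4+A+\frac1{4+B}$, and admissibility at the two $4$'s reads
\begin{equation}\label{eq:two}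
A\le\tau-\frac1{4+B},\qquad B\le\tau-\frac1{4+A}.
\end{equation}
By Lemmas~\ref{lem:P} and \ref{lem:forb}(b), $B\ge0.2638459$, so $\frac1{4+B}<0.2345301$. Each of $A,B$ is a $31$-, $323$-, $322$- or $321$-tail. Two extremal values follow from Lemma~\ref{lem:P}. A $322$-tail is $T_{322}(s)=\frac{5+2s}{17+7s}$ with $s\ge t_*$, and this map decreases, so the tail is at most
\[
C_0=\frac{5+2t_*}{17+7t_*}=0.293293911\ldots .
\]
A $321$-tail is $T_{321}(s)=\frac{3+2s}{10+7s}$ with $s\le\frac1{1+t_*}$, and this map decreases, so the tail is at least
\[
A_0=T_{3211}(t_*)=\frac{5+3t_*}{17+10t_*}=0.29490817\ldots .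
\]

If $A$ is a $31$-, $323$- or $322$-tail, then $A\le C_0$ by Lemma~\ref{lem:tame} and \eqref{eq:323}, and $\lambda\le4+0.293294+0.2345301<4.527825$.

Let $A$ be a $321$-tail. If $B$ is not a $321$-tail, then $B\le C_0$ and
\begin{equation}\label{eq:cF}
\lambda\ge4+A_0+\frac1{4+C_0}=4.5278295661\ldots>\theta ,
\end{equation}
which is impossible. So $B$ is a $321$-tail and $B\ge A_0>0.294908$. Starting from $A,B\le0.2978$ and applying \eqref{eq:two} three times, we get $A,B\le\tau-\frac1{4.2978}<0.29516$, then $A,B\le\tau-\frac1{4.29516}<0.29501$, then $A\le\tau-\frac1{4.29501}<0.2950013$. This bound determines the next digits of $A$. Write $A=T_{321}(s)$. If $s$ is not a $1$-tail, then $s\le0.4418$ and $A\ge0.2966$, too large. So $A=T_{3211}(y)=\frac{5+3y}{17+10y}$, increasing in $y$. If $y\ge0.30216$, then $A\ge0.295005$, too large. So $y<0.30216$, and $y$ follows a $1$; hence $y$ is a $3$-tail, $y=\frac1{3+r}$. If $r\le0.30942$, then $y\ge\frac1{3.30942}>0.30216$. So $r$ is a $1$-tail or a $2$-tail, $r\ge0.3582$, $y\le0.29778$, $A\le0.294995$, and $\lambda\le4+0.294995+\frac1{4.294908}<4.527829$.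
\end{proof}

The number in \eqref{eq:cF} has the same digits as $c_F$ as far as these were quoted in Section~\ref{sec:intro}. This is the step that requires the upper end $\theta$ of $J$ to lie below it: for a larger $\theta$ the pattern $3443$ could not be excluded in this way.

\begin{proof}[Proof of Proposition~\ref{prop:A}]
We have $a_0=4$. If both neighbors are $4$, then $\lambda_0\le4+2(0.2363)<4.48$. If exactly one neighbor is $4$, it is followed by $4$ or by $3$, and Lemma~\ref{lem:444} or \ref{lem:3443} gives $\lambda_0<\inf J$. So both neighbors are $3$, and $\lambda_0=4+B+B'$ with $3$-tails $B,B'$.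

A $32$-tail would give $\lambda_0\ge4+0.2905+0.26375>4.55$, so both are $31$-tails. By Lemma~\ref{lem:P} each is at least $t_*$ or is a $31313$-tail. If both are at least $t_*$, then $\lambda_0\ge4+2t_*>4.52786>\theta$. If both are $31313$-tails, then $\lambda_0\le4+2(0.2638468)<4.5277$. So exactly one of them, say $B'$, is a $31313$-tail:
\[
B'=T_{31313}(z'),\qquad z'=\frac1{4+x'},
\]
with the alternative of Lemma~\ref{lem:forb}(b) for $x'$ and $z'$. From $\lambda_0\in J$ and $B'\in[0.2638459,0.2638468]$ we get $0.26398273\le B\le0.26398364$. The increasing map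
\[
T_{31312113}(z)=\frac{118+33z}{447+125z}=0.264-\frac{0.008}{447+125z}
\]
sends $[0,1]$ onto $[0.263982102\ldots,\,0.263986013\ldots]$, whose interior contains $B$. Hence $B=T_{31312113}(z)$, where $z$ is the next tail, preceded by $3$. The bound $B\le0.26398364$ gives $447+125z\le 0.008/0.00001636<489$, so $z<0.337$, and $z$ is a $3$-tail or a $4$-tail. Four more steps, alternating between the two sides, fix the remaining digits. In each, \eqref{eq:31313} is used for $B'$.

\emph{Step 1: $z$ is a $3$-tail.} Otherwise $z\le0.2363$ and $B\le0.264-\frac{0.008}{476.5375}<0.2639832123$. In both alternatives $z'\ge0.234522$, so $B'\le0.263846287$. Then $\lambda_0<4.5278295<\inf J$. Since $z$ is preceded by $3$, Lemma~\ref{lem:P} gives $z\ge t_*$.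

\emph{Step 2: $x'$ is a $4$-tail.} Otherwise $z'\le0.2345354$ and $B'\ge0.263846283$, while $B\ge0.264-\frac{0.008}{447+125t_*}>0.263983332$. Then $\lambda_0>4.52782961>\theta$.

\emph{Step 3: $B=T_R(t)$ with $t\in\mathcal T$.} Write $z=\frac1{3+t}$; then $B=T_R(t)$ and $t$ is preceded by $33$. By Lemma~\ref{lem:forb}(a), $t$ is not a $4$-tail, so $t\in\mathcal T$. In particular $B\le T_R(t_*)<0.263983516$.

\emph{Step 4: $B'=T_W(x)$ with $x\in\mathcal X$.} Write $x'=\frac1{4+C}$; the tail $C$ is preceded by $44$, so it is a $3$-tail or a $4$-tail. If it is a $3$-tail, then $C\ge0.26375$, $z'\ge T_{44}(0.26375)>0.236153$, $B'\le0.263846008$, and $\lambda_0\le4.527829524<\inf J$. So $C=\frac1{4+x}$ with $x$ preceded by $444$, and $B'=T_W(x)$.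
\end{proof}

Step 4 is the reason for the lower end of $J$: it has to lie above $4.527829524$.

\section{Gaps on the two sides}\label{sec:gaps}

Proposition~\ref{prop:A} places $M\cap J$ inside $\nu-\bigl(\alpha(\mathcal T)+\beta(\mathcal X)\bigr)$. We now find the gaps of the two summands. On the side of $\mathcal X$, a large element has to begin with $S$, after which one is in $\mathcal X$ again; an element that leaves the pattern $SSS\cdots$ drops by a definite amount at the scale where it leaves. Put
\[
c_2=0.29125<c_1=0.29128<x_*.
\]

\begin{lemma}\label{lem:S}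
Every $x\in\mathcal X$ satisfies $x\le x_*$ and $x\notin\bigl(T_S^j(c_2),T_S^j(c_1)\bigr]$ for all $j\ge0$.
\end{lemma}

\begin{proof}
We first prove two facts about $x\in\mathcal X$ with $x>c_2$:
\begin{enumerate}
\item[(1)] $x>c_1$;
\item[(2)] either $x<T_S(c_2)$, or $x=T_S(x')$ with $x'\in\mathcal X$.
\end{enumerate}
The tail $x$ is preceded by $4$ and is too large to be a $4$-tail or a $31$-tail, so by Lemma~\ref{lem:444} $x=T_{323}(y)=\frac{7+2y}{24+7y}$, decreasing in $y$. If $y$ is not a $4$-tail, then $y\ge0.26375$ and $x\le0.291242<c_2$. So $y$ begins with a $4$. Reading backward from this $4$ we see a $32$-tail, which is at least $0.2905$; so its forward tail is at most $\tau-0.2905<0.2374$ and is a $4$-tail. Thus $y$ is a $44$-tail, $y\le0.236293$, and $x\ge T_{323}(0.236293)>0.291282>c_1$. This is (1). Write $x=T_{32344}(y')$, where $y'$ is a $3$-tail or a $4$-tail. If it is a $3$-tail, then $y'\ge0.26375>\frac1{4+c_2}$, and since $T_{32344}$ decreases, $x<T_{32344}\bigl(\frac1{4+c_2}\bigr)=T_S(c_2)$. If it is a $4$-tail, then $x=T_S(x')$ with $x'$ preceded by $444$. This is (2).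

The map $T_S$ is an increasing contraction of $[0,1]$ with fixed point $x_*>c_2$, so $T_S^j(c_2)$ increases with $j$ and stays below $x_*$. We claim: if $x\in\mathcal X$ and $x>T_S^j(c_2)$, then $x=T_S^j(x_j)$ with $x_j\in\mathcal X$ and $x_j>c_2$. For $j=0$ take $x_0=x$. For $j\ge1$ we have $x>T_S^{j-1}(c_2)$, so by induction $x=T_S^{j-1}(x_{j-1})$ with $x_{j-1}\in\mathcal X$, and $x_{j-1}>T_S(c_2)>c_2$ by monotonicity. By (2), $x_{j-1}=T_S(x_j)$ with $x_j\in\mathcal X$, and $x_j>c_2$ by monotonicity again. This proves the claim. By (1), $x_j>c_1$, so $x>T_S^j(c_1)$, which is the second assertion. If $x>x_*$, the claim applies for all $j$, so the expansion of $x$ begins with $S^j$ for all $j$ and $x=x_*$, a contradiction.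
\end{proof}

On the side of $\mathcal T$ we need a gap that reappears after many different prefixes. The smallest elements of $\mathcal T$ begin with $3131$, and the fifth digit is $2$ or $1$. Between the largest possible $31312$-tail and the smallest possible $31311$-tail there is a gap. Put
\[
g_-=T_{31312}(t_*)=[0;3,1,3,1,2,\overline U],\qquad g_+=T_V(t_*)=[0;3,1,3,1,1,1,\overline U].
\]
The comparison rule gives $t_*<g_-<g_+$ (first differences at the indices $6$ and $5$). Let $\{U,V\}^*$ be the set of finite concatenations of $U$ and $V$, including the empty word. All these words have even length, so their maps are increasing.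

\begin{lemma}\label{lem:T}
For every $w\in\{U,V\}^*$, the set $\mathcal T$ does not meet $\bigl(T_w(g_-),T_w(g_+)\bigr)$.
\end{lemma}

\begin{proof}
A point $t\in\mathcal T$ of this interval has the expansion $w$ followed by that of $s=T_w^{-1}(t)\in(g_-,g_+)$. If $w\ne\varnothing$, then $s$ is a tail preceded by the last digit of $w$, which is $1$; so $s$ is not a $4$-tail and $s\in\mathcal T$. It therefore suffices to show that $t\in\mathcal T$ and $t<g_+$ imply $t\le g_-$.

If $t$ begins with $V$, then $t=T_V(s)$ with $s\in\mathcal T$, so $s\ge t_*$ and $t\ge g_+$. Hence $t=[0;b_1,b_2,\dots]$ differs from $V=313111$ first at some index $i\le6$. Since $t<g_+$ and the even digits of $V$ are $1$, the index $i$ is odd and $b_i$ is the larger digit. For $i=1$ we would have $b_1=4$ and for $i=3$ we would have $b_2b_3=14$. So $i=5$; here $b_5=4$ cannot follow $1$, and $b_5=3$ would give a word $31313$ preceded by $b_0\ne4$. So $b_5=2$ and $t=T_{31312}(s')$, where $s'$ is preceded by $2$ and is not a $4$-tail. Then $s'\ge t_*$, and $t\le T_{31312}(t_*)=g_-$ because the word has odd length.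
\end{proof}

For $w\in\{U,V\}^*$ put
\[
t_w=T_w(t_*)=[0;w,\overline U],\qquad e_w=\nu-\alpha(t_w)=4+T_R(t_w)+T_W(x_*).
\]
Then $e_\varnothing=\nu$. Applying Lemma~\ref{lem:T} to the words $wU^k$, we see gaps of $\mathcal T$ whose right endpoints $T_{wU^k}(g_+)=t_{wU^kV}$ decrease to $t_w$ as $k\to\infty$, and each right endpoint is again a point of the same family. The $\alpha(t_w)$ are the origins of Example~\ref{ex:toy}.

\section{The points $e_w$ lie in $L$, and $\nu=\nu_F$}\label{sec:L}

The value $e_w$ is $\lambda_0$ of the bi-infinite sequence with a central $4$, the word $RwUU\cdots$ on its right and $WSS\cdots$ on its left, read outward. To realize it as a limit superior we concatenate longer and longer central pieces of this sequence, with an extra digit $3$ at the junctions so that no $1$ stands next to a $4$.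

\begin{lemma}\label{lem:L}
For every $w\in\{U,V\}^*$ we have $e_w\in L$.
\end{lemma}

\begin{proof}
By \eqref{eq:mob}, $\alpha(1)=\frac{1-t_*}{(1466+447t_*)\,1913}<3\cdot10^{-7}$, so $e_w>4.527829$. Let $b=Y_1Y_2Y_3\cdots$ with
\[
Y_n=(444323)^n\;444\;31313\;\mathbf4\;R\;w\;U^n\;3 .
\]
Every $4$ in $b$ has neighbors in $\{3,4\}$, so every limit $b'=\lim\sigma^{n_i}b$ with $n_i\to\infty$ is tame. Passing to a subsequence, we may assume that either all positions $n_i$ carry a bold $\mathbf4$ or none does. In the first case the right tail of $b'$ at $0$ is $[0;R,w,\overline U]=T_R(t_w)$; reading $Y_n$ backward from the bold digit gives $31313\,444\,(323444)^n$, so the left tail is $[0;W,\overline S]=T_W(x_*)$. Thus $\lambda_0(b')=e_w$, and such limits exist. By Lemma~\ref{lem:compact}(b) it remains to show that $\lambda_0(b')<4.5278$ in the second case. The digits of $b'$ within distance $5$ of position $0$ agree with those of $b$ around $n_i$ for large $i$, so we go through the local patterns of $b$ outside $Y_1$ and apply Lemmas~\ref{lem:tame} and \ref{lem:small} in $b'$.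

\emph{Digits $1$, $2$, and $3$'s with a neighbor different from $1$.} Here $\lambda_0<4.24$.

\emph{Digits $4$ in a block $444$.} For the middle one, $\lambda_0\le4+2(0.2363)<4.48$. An outer one has a $44$-tail on one side. On the other side it has a $3234$-tail, which is at most $T_{323}(0.23204)<0.29130$, or a $31$-tail, which is at most $0.28107$; the latter happens for the first block of $Y_n$, looking back into $U^{n-1}3$, and for the last block, looking into $31313$. So $\lambda_0<4+0.29130+0.2363<4.5277$.

\emph{Digits $3$ with both neighbors $1$.} In the block $31313$ before the bold digit only the central $3$ is of this kind. It has $z'\le0.236293$, a $44$-tail, and $z=\frac1{4+x}$ with $x$ a $3$-tail, so $z\le\frac1{4.26375}<0.23454$; Lemma~\ref{lem:small}(c) gives $\lambda_0<4.5278$. In $R=313121133$ only the second $3$ is of this kind, and it is followed by $12$. In $wU^n3$, which is a concatenation of blocks $U$, $V$ and a final $3$, the first $3$ of the first block is preceded by $3$ and the final $3$ is followed by $4$, so these are not of this kind; the first $3$ of any other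 block is preceded by $21$ or $11$, and the second $3$ of any block is followed by $12$ or $11$. Lemma~\ref{lem:small}(b) gives $\lambda_0<4.5277$ in all these cases.
\end{proof}

\begin{corollary}\label{cor:nu}
$\nu=\nu_F$; that is, Theorem~\ref{thm:strong}(i) holds.
\end{corollary}

\begin{proof}
An element of $M\cap J$ is $\nu-\alpha(t)-\beta(x)$ with $t\in\mathcal T$, $x\in\mathcal X$, and $\alpha(t),\beta(x)\ge0$ by Lemmas~\ref{lem:P} and \ref{lem:S}. So $M\cap(\nu,\theta)=\varnothing$. Since $\nu_F\in M$ and $\nu_F<4.527829539<\theta$, we get $\nu_F\le\nu$. Conversely $\nu=e_\varnothing\in L\subset M$, $\nu<c_F$ and $M\cap(\nu_F,c_F)=\varnothing$, so $\nu\le\nu_F$.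
\end{proof}

\section{Matching the scales}\label{sec:match}

For $w\in\{U,V\}^*$ and $k\ge1$, the distance from the origin $\alpha(t_w)$ to the candidate successor $\alpha(t_{wU^kV})$ and the length of the gap that ends at this successor are
\[
\Delta_{w,k}=\alpha(T_{wU^k}g_+)-\alpha(t_w),\qquad \Delta^-_{w,k}=\alpha(T_{wU^k}g_+)-\alpha(T_{wU^k}g_-).
\]
Since $t_w=T_{wU^k}(t_*)$ and $t_*<g_-<g_+$, we have $0<\Delta^-_{w,k}<\Delta_{w,k}$. By Lemma~\ref{lem:S}, $\beta(\mathcal X)$ misses $[\beta(T_S^jc_1),\beta(T_S^jc_2))$ for every $j\ge0$. As in Example~\ref{ex:toy}, we want one of these gaps to cover $[\Delta^-,2\Delta]$.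

\begin{definition}
The pair $(w,k)$ is \emph{matched} if for some $j\ge0$
\[
\beta(T_S^jc_1)<\Delta^-_{w,k}\qquad\text{and}\qquad2\Delta_{w,k}<\beta(T_S^jc_2).
\]
\end{definition}

The scales on the two sides are governed by the derivatives of $T_U$ and $T_S$ at their fixed points. By \eqref{eq:mob}, $T_U'(t_*)=\kappa^{-1}$ and $T_S'(x_*)=\Lambda^{-1}$, where $\kappa=\mu^2$, $\Lambda=\varpi^2$ and
\[
\mu=72+53t_*=43+2\sqrt{462},\qquad\varpi=1847+436x_*=987+2\sqrt{243542}.
\]
Both numbers have norm $1$: $43^2-4\cdot462=1$ and $987^2-4\cdot243542=1$. Hence $\kappa+\kappa^{-1}=86^2-2=7394$ and $\Lambda+\Lambda^{-1}=1974^2-2$, which gives $\log\kappa=8.9084\ldots$ and $\log\Lambda=15.1756\ldots$. Put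
\[
K_w=|T_{Rw}'(t_*)|,\qquad K'=T_W'(x_*)=(5507+1300x_*)^{-2},\qquad D_w=\log(K'/K_w).
\]

\begin{lemma}\label{lem:crit}
Let $w\in\{U,V\}^*$, $k\ge1$, and let $j$ be an integer with
\[
k\log\kappa-j\log\Lambda+D_w\in I:=[\log19,\log50].
\]
Then $j\ge0$, and $(w,k)$ is matched. Moreover $\Delta_{w,k}<3\cdot10^{-4}K_w\kappa^{-k}$ for all $w$ and $k$.
\end{lemma}

\begin{proof}
\emph{The gap $(g_-,g_+)$.} Let $f(\sigma)=T_{3131}(1/\sigma)=\frac{5\sigma+4}{19\sigma+15}$, so that $f(\sigma')-f(\sigma)=\frac{\sigma-\sigma'}{(19\sigma+15)(19\sigma'+15)}$. With $\sigma_*=2+\frac1{1+t_*}=2.79118\ldots$ we have $t_*=f(\sigma_*)$, $g_-=f(2+t_*)$ and $g_+=f(\sigma_*-1)$. Therefore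
\[
g_--t_*=\frac{0.5272\ldots}{68.03\ldots\cdot58.01\ldots}<1.34\cdot10^{-4},\qquad g_+-t_*=\frac1{68.03\ldots\cdot49.03\ldots}\in(2.99\cdot10^{-4},\,3\cdot10^{-4}),
\]
and $g_+-g_->1.65\cdot10^{-4}$.

\emph{The side of $\mathcal T$.} Let $E+Fs$ be the denominator of $T_{RwU^k}(s)$, with $0\le F\le E$. This word has odd length, so by \eqref{eq:mob}
\[
\Delta_{w,k}=\frac{g_+-t_*}{(E+Fg_+)(E+Ft_*)},\qquad\Delta^-_{w,k}=\frac{g_+-g_-}{(E+Fg_+)(E+Fg_-)}.
\]
Since $T_U^k$ fixes $t_*$, the chain rule gives $(E+Ft_*)^{-2}=|T_{RwU^k}'(t_*)|=K_w\kappa^{-k}$. Also $1\le\frac{E+Fg_\pm}{E+Ft_*}\le1+(g_\pm-t_*)<1.0003$. Hence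
\[
\Delta_{w,k}<3\cdot10^{-4}K_w\kappa^{-k},\qquad\Delta^-_{w,k}>\frac{1.65\cdot10^{-4}}{1.0003^2}K_w\kappa^{-k}>1.64\cdot10^{-4}K_w\kappa^{-k}.
\]

\emph{The side of $\mathcal X$.} Let $j\ge0$ and let $E'+F's$ be the denominator of $T_{WS^j}(s)$. For $c\in\{c_1,c_2\}$ we have $\beta(T_S^jc)=\frac{x_*-c}{(E'+F'x_*)(E'+F'c)}$, the chain rule gives $(E'+F'x_*)^{-2}=K'\Lambda^{-j}$, and $1\le\frac{E'+F'x_*}{E'+F'c}\le1+(x_*-c)<1.0001$. Since $x_*-c_1<3.242\cdot10^{-6}$ and $x_*-c_2>3.32\cdot10^{-5}$,
\[
\beta(T_S^jc_1)<3.25\cdot10^{-6}K'\Lambda^{-j},\qquad\beta(T_S^jc_2)>3.32\cdot10^{-5}K'\Lambda^{-j}.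
\]

\emph{Comparison.} Let $Y=K'\Lambda^{-j}/(K_w\kappa^{-k})$; the hypothesis says $19\le Y\le50$. By \eqref{eq:mob} and \eqref{eq:Q}, $K_w\le Q(Rw)^{-2}\le1466^{-2}$, so $K'/K_w\ge(1466/5886)^2>0.06$. If $j\le-1$, then $Y>0.06\,\Lambda>50$. So $j\ge0$. The first matching inequality follows from $3.25\cdot10^{-6}\cdot50<1.64\cdot10^{-4}$, and the second from $6\cdot10^{-4}<3.32\cdot10^{-5}\cdot19$.
\end{proof}

The interval $I$ has length $\log\frac{50}{19}>0.9$ and does not depend on $w$. It is nonempty because the gap of $\mathcal X$ is wide in the multiplicative sense: $(x_*-c_2)/(x_*-c_1)>10$, while $2\Delta/\Delta^-<4$. The prefix $w$ enters only through the shift $D_w$, over which we have no control. So we need every orbit of the rotation by $\log\kappa$ on the circle of length $\log\Lambda$ to visit $I$. If $\log\kappa/\log\Lambda$ were rational, the orbits would be finite and could miss $I$ altogether.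

\begin{lemma}\label{lem:M}
There is an integer $N$ such that for every $w\in\{U,V\}^*$ and every $k'\ge1$ at least two integers $k\in[k',k'+N]$ have $(w,k)$ matched.
\end{lemma}

\begin{proof}
\emph{Irrationality.} Suppose $\log\kappa/\log\Lambda$ is rational. Then $\mu^m=\varpi^n$ for some $m,n\ge1$. The numbers $462=2\cdot3\cdot7\cdot11$ and $243542=2\cdot13\cdot17\cdot19\cdot29$ are distinct and squarefree, so $\mathbb Q(\sqrt{462})\cap\mathbb Q(\sqrt{243542})=\mathbb Q$ and $\mu^m\in\mathbb Q$. Then $\mu^m$ equals its conjugate $\mu^{-m}$, which is false since $\mu>1$.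

\emph{Uniform recurrence.} It follows that the points $k\log\kappa$, $k\ge0$, are dense in the circle $\mathbb R/(\log\Lambda)\mathbb Z$. Cut the circle into finitely many arcs of length at most $0.3$, and choose $N_1$ such that $G=\{k\log\kappa:0\le k\le N_1\}$ meets each of them. A closed arc of length $0.9$ contains one of these arcs, so $G$ meets every closed arc of length $0.9$, and so does every translate of $G$. The set $\{k\log\kappa+D_w:k'\le k\le k'+N_1\}$ is such a translate, so it meets the image of $I$ on the circle, and Lemma~\ref{lem:crit} gives a matched $k\in[k',k'+N_1]$. Applying this also to $k'+N_1+1$ in place of $k'$, we may take $N=2N_1+1$.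
\end{proof}

\section{The tree, and the proof of Theorem~\ref{thm:card}}\label{sec:tree}

Fix $r$ with $0<r<8\cdot10^{-9}$. Then $[\nu-r,\nu+10^{-9}]\subset J$. Let $\mathcal W$ consist of the empty word and the words $U^{k_1}V\cdots U^{k_n}V$ with all $k_i\ge1$. A nonempty word in $\mathcal W$ is uniquely $wU^kV$ with $w\in\mathcal W$ and $k\ge1$. To each word we attach the length of its window, $h_\varnothing=r$ and $h_{wU^kV}=\Delta_{w,k}$. The property that propagates along the tree is the second consequence in Example~\ref{ex:toy}: in the window of $w$, only $t\ge t_w$ contribute.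

\begin{definition}
A word $w\in\mathcal W$ is \emph{good} if $\alpha(t_w)+h_w\le r$ and there is $\varepsilon_w\in(0,10^{-9})$ such that
\begin{equation}\label{eq:good}
t\in\mathcal T,\quad x\in\mathcal X,\quad\alpha(t_w)-\varepsilon_w<\alpha(t)+\beta(x)\le\alpha(t_w)+h_w\quad\Longrightarrow\quad t\ge t_w .
\end{equation}
\end{definition}

The empty word is good, because $\alpha(t_*)=0$ and $t\ge t_*$ on $\mathcal T$.

\begin{lemma}\label{lem:gap}
If $w$ is good, then $e_w\in L\cap[\nu-r,\nu]$ and $M\cap(e_w,e_w+\varepsilon_w)=\varnothing$. In particular $e_w$ is a left endpoint of a gap of $M$, and $e_w\in\partial L\cap\partial M$.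
\end{lemma}

\begin{proof}
We have $0\le\alpha(t_w)\le r$, and $e_w\in L\subset M$ by Lemma~\ref{lem:L}. An element of $M\cap(e_w,e_w+\varepsilon_w)$ lies in $J$, so by Proposition~\ref{prop:A} it equals $\nu-\alpha(t)-\beta(x)$ with $\alpha(t_w)-\varepsilon_w<\alpha(t)+\beta(x)<\alpha(t_w)$. But \eqref{eq:good} gives $\alpha(t)\ge\alpha(t_w)$ and Lemma~\ref{lem:S} gives $\beta(x)\ge0$, a contradiction. So $e_w$ lies in $L$ and $M$ and is a limit of points outside $M\supset L$.
\end{proof}

\begin{lemma}\label{lem:step}
If $w$ is good, $(w,k)$ is matched and $2\Delta_{w,k}\le h_w$, then $w'=wU^kV$ is good.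
\end{lemma}

\begin{proof}
Write $\Delta=\Delta_{w,k}$, $\Delta^-=\Delta^-_{w,k}$, and let $j$ be as in the definition of matching. We have $\alpha(t_{w'})=\alpha(t_w)+\Delta$ and $h_{w'}=\Delta$, so $\alpha(t_{w'})+h_{w'}=\alpha(t_w)+2\Delta\le\alpha(t_w)+h_w\le r$. Choose $\varepsilon'\in(0,10^{-9})$ with $\beta(T_S^jc_1)<\Delta^--\varepsilon'$; then $\varepsilon'<\Delta^-<\Delta$. Let $t\in\mathcal T$, $x\in\mathcal X$ satisfy
\[
\alpha(t_{w'})-\varepsilon'<\alpha(t)+\beta(x)\le\alpha(t_w)+2\Delta .
\]
Then $\alpha(t_w)<\alpha(t)+\beta(x)\le\alpha(t_w)+h_w$, so $t\ge t_w$ because $w$ is good. Suppose $t<t_{w'}=T_{wU^k}(g_+)$. By Lemma~\ref{lem:T} for the word $wU^k$, we have $t\le t^-:=T_{wU^k}(g_-)$. From $t_w\le t\le t^-$ we get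
\[
\beta(x)\le2\Delta<\beta(T_S^jc_2),\qquad\beta(x)>\alpha(t_{w'})-\varepsilon'-\alpha(t^-)=\Delta^--\varepsilon'>\beta(T_S^jc_1).
\]
Since $\beta$ is decreasing, $T_S^jc_2<x<T_S^jc_1$, which contradicts Lemma~\ref{lem:S}. So $t\ge t_{w'}$, and $\varepsilon_{w'}=\varepsilon'$ works.
\end{proof}

\begin{example}
For $w=\varnothing$ we have $D_\varnothing=2\log\frac{1466+447t_*}{5507+1300x_*}=2\log0.26912\ldots=-2.625\ldots$, and $16\log\kappa-9\log\Lambda+D_\varnothing$ lies between $3.32$ and $3.34$, inside $I=[2.94\ldots,3.91\ldots]$. So $(\varnothing,16)$ is matched, and $2\Delta_{\varnothing,16}<\kappa^{-16}$ is less than $r=10^{-9}$. Hence $4+[0;R,U^{16},V,\overline U]+[0;W,\overline S]$ is a point of $L$ and a left endpoint of a gap of $M$.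
\end{example}

Below the root, the condition $2\Delta\le h$ in Lemma~\ref{lem:step} costs nothing.

\begin{lemma}\label{lem:nest}
If $w'=wU^kV\in\mathcal W$ and $k''\ge1$, then $2\Delta_{w',k''}\le h_{w'}$.
\end{lemma}

\begin{proof}
Let $E=Q(RwU^k)$. By \eqref{eq:mob} for the word $RwU^k$, we have $h_{w'}=\Delta_{w,k}\ge\frac{g_+-t_*}{4E^2}$. By \eqref{eq:mob} for the words $RwU^k$, $V$ and $U^{k''}$ in turn, with $Q(V)=53$, $Q(U^{k''})\ge72$ and $t_*=T_U^{k''}t_*$,
\[
\Delta_{w',k''}\le\frac{T_V(T_U^{k''}g_+)-T_V(t_*)}{E^2}\le\frac{T_U^{k''}g_+-t_*}{53^2E^2}\le\frac{g_+-t_*}{(53\cdot72)^2E^2}.\qedhere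
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:card}]
By Lemma~\ref{lem:crit}, $\Delta_{\varnothing,k}\to0$, so $2\Delta_{\varnothing,k}\le r$ for all large $k$, and Lemmas~\ref{lem:M} and \ref{lem:step} give a good word $w_1=U^{k_1}V$. By Lemmas~\ref{lem:M} (with $k'=1$), \ref{lem:nest} and \ref{lem:step}, every good word $w\ne\varnothing$ has two good extensions $wU^kV$ with distinct $k\in[1,N+1]$. Choosing two such \emph{children} for $w_1$, then for each child, and so on, we obtain an infinite binary tree of good words with root $w_1$.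

Along an infinite branch $U^{k_1}V,\ U^{k_1}VU^{k_2}V,\ \dots$ the points $t_w$ converge to $t=[0;U^{k_1},V,U^{k_2},V,\dots]$, and $e_w\to\nu-\alpha(t)$. Boundaries are closed, so Lemma~\ref{lem:gap} gives
\begin{equation}\label{eq:limit}
\nu-\alpha(t)\in\partial L\cap\partial M\cap[\nu-r,\nu].
\end{equation}
Distinct branches are distinct infinite words in the two blocks $U\ne V$ of equal length, so they give distinct expansions $t$, and $\alpha$ is injective. Hence $\partial L\cap\partial M\cap[\nu-r,\nu]$ contains $2^{\aleph_0}$ points, and a subset of $\mathbb R$ has no more. Since $\nu=\nu_F$ and $[\nu-r,\nu]\subset J\subset[4.52,\infty)$, the theorem follows.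
\end{proof}

\section{Positive dimension}\label{sec:dim}

For the cardinality, infinitely many matched $k$ for each $w$ would have been enough. The uniform bound $k\le N+1$ means that each step in the tree shrinks scales by at most a fixed factor while doubling the number of branches, and this gives positive dimension. We use the \emph{mass distribution principle}: if a set $\Sigma\subset\mathbb R$ carries a probability measure $m_\Sigma$ with $m_\Sigma(G)\le C|G|^s$ for all intervals $G$ of length $|G|<\delta$, then $\dim_H\Sigma\ge s$. Indeed, every cover of $\Sigma$ by such intervals satisfies $\sum|G_i|^s\ge1/C$.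

\begin{proof}[Proof of Theorem~\ref{thm:strong}(ii)]
It suffices to treat $r<8\cdot10^{-9}$. Take the tree of Section~\ref{sec:tree}, identify its branches with $\{0,1\}^{\mathbb N}$, and let $\Sigma$ be the set of the limits $t$. The map from branches to $\Sigma$ is injective, and it is continuous because branches that agree for $n$ steps give expansions that agree in at least $n$ digits. So $\Sigma$ is homeomorphic to $\{0,1\}^{\mathbb N}$, hence nonempty, compact and perfect. Let $m_\Sigma$ be the image of the $(\frac12,\frac12)$ product measure; the set of points whose branches follow $n$ prescribed steps after $w_1$ has measure $2^{-n}$.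

The intervals $T_U([0,1])=[\frac{19}{72},\frac{33}{125}]$ and $T_V([0,1])=[\frac{14}{53},\frac{23}{87}]$ are disjoint, since $\frac{33}{125}<\frac{14}{53}$. For $k<k'$ we have $T_{U^{k'}V}([0,1])\subset T_U^k(T_U([0,1]))$, while $T_{U^kV}([0,1])=T_U^k(T_V([0,1]))$. So the compact intervals $T_{U^kV}([0,1])$, $1\le k\le N+1$, are pairwise disjoint. Let $d_0>0$ be their minimal mutual distance, and put
\[
H=2\max_{1\le k\le N+1}Q(U^kV),\qquad\delta_n=\frac{d_0}{4Q(w_1)^2}H^{-2n},\qquad s=\frac{\log2}{2\log H}>0 .
\]
If two points of $\Sigma$ agree for exactly $n$ steps after $w_1$, with common word $w$, they are $T_w(y)$ and $T_w(y')$ with $|y-y'|\ge d_0$. By \eqref{eq:Q}, $Q(w)\le Q(w_1)H^n$, so by \eqref{eq:mob} their distance is at least $\delta_n$. Let $G$ be an interval with $\delta_{n+1}\le|G|<\delta_n$. Any two points of $\Sigma\cap G$ agree for at least $n+1$ steps, so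
\[
m_\Sigma(G)\le2^{-(n+1)}=(\delta_{n+1}/\delta_0)^s\le\delta_0^{-s}|G|^s .
\]
Thus $\dim_H\Sigma\ge s$.

By \eqref{eq:mob}, $1913^{-2}|t-t'|\le|\alpha(t)-\alpha(t')|\le1466^{-2}|t-t'|$ on $[0,1]$, so $\alpha$ is bi-Lipschitz and preserves Hausdorff dimension. Therefore $\nu_F-\alpha(\Sigma)$ is a nonempty perfect compact set of positive Hausdorff dimension, and it is contained in $\partial L\cap\partial M\cap[\nu_F-r,\nu_F]$ by \eqref{eq:limit}. It lies in the closure of the set of points $e_w$ with $w$ good, and by Lemma~\ref{lem:gap} these are points of $L$ that are left endpoints of gaps of $M$.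
\end{proof}

\begin{thebibliography}{9}

\bibitem{CF}
Cusick and Flahive, \emph{The Markoff and Lagrange Spectra}.

\bibitem{EJM}
Harold Erazo, Luke Jeffreys and Carlos Gustavo Moreira, \emph{On the classical Lagrange and Markov spectra: new results on the local dimension and the geometry of the difference set}, arXiv:2405.20581 (2024).

\end{thebibliography}
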